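\title{Good pairs can fail to exist at $\aleph_{\omega+1}$}

\begin{abstract}
Let $\mu$ be a singular cardinal, let $\lambda=\mu^+$, and let $S$ be a stationary set of ordinals below $\lambda$ of cofinality $\operatorname{cf}(\mu)$. An $S$-good pair consists of clubs $C_\delta\subseteq\delta$ for $\delta\in S$, of sizes bounded below $\mu$, which guess every club of $\lambda$ at points of high cofinality, together with the ideals that measure the guessing. By a theorem of Shelah, ZFC proves that such pairs exist when $\operatorname{cf}(\mu)$ is uncountable. We show that ZFC, if consistent, does not prove this for countable cofinality: if $\mu$ is a singular strong limit cardinal of cofinality $\aleph_0$ and $2^\mu=\mu^+$, then a cardinal-preserving forcing adds a stationary set $S$ with no good pair on any stationary subset. No large cardinals are used. Good pairs always exist in $L$, so the statement is independent of ZFC, and ZFC proves the version in which the clubs have size at most $\mu$ and their proper initial segments have size less than $\mu$.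
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mu$ be a singular cardinal and $\lambda=\mu^+$. \emph{Club} means closed and unbounded, and for a regular cardinal $\kappa<\lambda$ we write $S^\lambda_\kappa=\{\delta<\lambda:\operatorname{cf}(\delta)=\kappa\}$. For a club $C$ of a limit ordinal $\delta$ put
\[
\operatorname{nacc}(C)=\{\gamma\in C:\sup(C\cap\gamma)<\gamma\},\qquad \operatorname{acc}(C)=C\setminus\operatorname{nacc}(C).
\]
Let $S\subseteq S^\lambda_{\operatorname{cf}(\mu)}$ be stationary. An \emph{$S$-club system} is a sequence $\bar C=\langle C_\delta:\delta\in S\rangle$ in which each $C_\delta$ is a club of $\delta$. The ideal \emph{associated} with $C_\delta$ is the ideal $I_\delta$ on $C_\delta$ generated by the sets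
\[
\{\gamma\in C_\delta:\gamma\in\operatorname{acc}(C_\delta)\text{ or }\operatorname{cf}(\gamma)<\alpha\text{ or }\gamma<\beta\}\qquad(\alpha<\mu,\ \beta<\delta).
\]
These generators grow with $\alpha$ and $\beta$, so a set lies in $I_\delta$ exactly when it is contained in one of them. Hence, for $E\subseteq\lambda$, the statement $E\cap C_\delta\notin I_\delta$ means that for every $\tau<\mu$ and $\epsilon<\delta$ there is $\gamma\in E\cap\operatorname{nacc}(C_\delta)$ with $\gamma>\epsilon$ and $\operatorname{cf}(\gamma)>\tau$.

\begin{definition}\label{def:good}
An \emph{$S$-good pair} is a pair $(\bar C,\bar I)$, where $\bar C$ is an $S$-club system and $\bar I=\langle I_\delta:\delta\in S\rangle$ is the sequence of associated ideals, such that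
\begin{enumerate}
\item[(G1)] $\sup\{|C_\delta|:\delta\in S\}<\mu$;
\item[(G2)] for every club $E\subseteq\lambda$ the set $\{\delta\in S:E\cap C_\delta\notin I_\delta\}$ is stationary.
\end{enumerate}
\end{definition}

Clause (G2) asks that one system, fixed in advance, anticipate every club $E$ of $\lambda$. Since $\delta$ and $\mu$ have the same cofinality, a single sequence can converge to $\delta$ while the cofinalities of its terms converge to $\mu$; when this cofinality is $\aleph_0$, the condition $E\cap C_\delta\notin I_\delta$ says precisely that $E\cap\operatorname{nacc}(C_\delta)$ contains such an $\omega$-sequence. Taking the clubs as large as possible does not help: for $C_\delta=\delta$ the set $\operatorname{nacc}(C_\delta)$ consists of the successor ordinals, and $C_\delta\in I_\delta$. The problem becomes harder as $S$ shrinks, for if $S'\subseteq S$ is stationary, an $S'$-good pair extends to an $S$-good pair by taking clubs of order type $\operatorname{cf}(\mu)$ on $S\setminus S'$.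

Shelah proved in ZFC that if $\operatorname{cf}(\mu)$ is uncountable, then an $S$-good pair exists for every stationary $S\subseteq S^\lambda_{\operatorname{cf}(\mu)}$. The case of countable cofinality is stated as open by Eisworth~\cite{Eisworth}. The problem is whether ZFC, with no additional hypotheses, proves the following statement.
\begin{quote}
(GP)\quad For every singular cardinal $\mu$ with $\operatorname{cf}(\mu)=\aleph_0$ and every stationary $S\subseteq S^{\mu^+}_{\omega}$ there is an $S$-good pair.
\end{quote}
One would guess that it does. Shelah's theorem covers all other cofinalities, and the next two propositions, proved in Section~\ref{sec:positive}, show that (GP) is consistent and that ZFC proves it up to what looks like a small loss in (G1).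

\begin{proposition}\label{prop:L}
If $V=L$, then \textup{(GP)} holds, with all $C_\delta$ of order type $\omega$.
\end{proposition}

\begin{proposition}\label{prop:ZFC}
Let $\operatorname{cf}(\mu)=\omega<\mu$, let $\lambda=\mu^+$, and let $S\subseteq S^\lambda_\omega$ be stationary. There is an $S$-club system satisfying \textup{(G2)} in which every $C_\delta$ has size at most $\mu$ and all its proper initial segments have size less than $\mu$.
\end{proposition}

The guess is nevertheless wrong, and the loss in Proposition~\ref{prop:ZFC} cannot be avoided in ZFC.

\begin{theorem}\label{thm:main}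
Let $\mu$ be a singular strong limit cardinal with $\operatorname{cf}(\mu)=\aleph_0$ and $2^\mu=\mu^+=\lambda$. There is a forcing $\mathbb P$ which adds no new sequences of length less than $\lambda$ of ground-model elements, is $\lambda^+$-c.c.\ (so it preserves all cardinals), and forces that there is a stationary set $S\subseteq S^\lambda_\omega$ with the following property.
\begin{enumerate}
\item[$(\star)$] For every $\langle A_\delta:\delta\in S\rangle$ with $A_\delta\subseteq\delta$ and $|A_\delta|<\mu$ there is a club $E\subseteq\lambda$ such that for every $\delta\in S$ there is $\tau<\mu$ with $\sup\{\gamma\in E\cap A_\delta:\operatorname{cf}(\gamma)>\tau\}<\delta$.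
\end{enumerate}
\end{theorem}

The conclusion of $(\star)$ deserves a name. Let $\delta<\lambda$ be a limit ordinal, $B\subseteq\delta$ and $c\subseteq\lambda$. We say that $c$ \emph{evades $B$ at $\delta$} if there is $\tau<\mu$ with $\sup\{\gamma\in c\cap B:\operatorname{cf}(\gamma)>\tau\}<\delta$. For small clubs, evasion is exactly the failure of guessing.

\begin{lemma}\label{lem:evade}
Let $C_\delta$ be a club of $\delta$ with associated ideal $I_\delta$, and let $E\subseteq\lambda$. If $E$ evades $C_\delta$ at $\delta$, then $E\cap C_\delta\in I_\delta$. If $|C_\delta|<\mu$, the converse holds.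
\end{lemma}

\begin{proof}
If $\sigma=\sup\{\gamma\in E\cap C_\delta:\operatorname{cf}(\gamma)>\tau\}<\delta$, then every $\gamma\in E\cap C_\delta$ satisfies $\operatorname{cf}(\gamma)<\tau+1$ or $\gamma<\sigma+1$. Conversely, every $\gamma\in\operatorname{acc}(C_\delta)$ has $\operatorname{cf}(\gamma)\le|C_\delta|$; so if $E\cap C_\delta$ lies in the generator given by $\alpha,\beta$, then $\tau=\max(\alpha,|C_\delta|)$ witnesses evasion.
\end{proof}

\begin{corollary}\label{cor:nogood}
In the extension of Theorem~\ref{thm:main} there is no $S'$-good pair for any stationary $S'\subseteq S$, even if \textup{(G1)} is weakened to ``$|C_\delta|<\mu$ for all $\delta$''.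
\end{corollary}

\begin{proof}
Let $\langle C_\delta:\delta\in S'\rangle$ be a club system with all $|C_\delta|<\mu$. Put $A_\delta=C_\delta$ for $\delta\in S'$ and $A_\delta=\emptyset$ for $\delta\in S\setminus S'$, and take $E$ from $(\star)$. By Lemma~\ref{lem:evade}, $E\cap C_\delta\in I_\delta$ for every $\delta\in S'$, so the set in (G2) is empty.
\end{proof}

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then \textup{(GP)} is independent of ZFC. It can fail at $\mu=\aleph_\omega$, and the bound $|C_\delta|\le\mu$ in Proposition~\ref{prop:ZFC} cannot be improved in ZFC to $|C_\delta|<\mu$.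
\end{corollary}

\begin{proof}
If ZFC is consistent, so is $\mathrm{ZFC}+V=L$, which implies GCH, and (GP) by Proposition~\ref{prop:L}. Under GCH the cardinal $\mu=\aleph_\omega$ satisfies the hypotheses of Theorem~\ref{thm:main}. In the extension cardinals are preserved, so $\mu$ is still $\aleph_\omega$, and Corollary~\ref{cor:nogood} applies.
\end{proof}

No large cardinals are needed. Theorem~\ref{thm:main} produces one stationary set $S$, which suffices to refute (GP); we make no claim about whether the failure can be obtained for $S=S^\lambda_\omega$ itself.

The forcing is the natural one: add $S$ by initial segments and then, in $2^\lambda$ further coordinates, shoot a club that evades each potential guessing sequence on $S$ (Section~\ref{sec:forcing}). A limit of conditions can always be completed by leaving the new limit point out of $S$, and this gives closure. The work lies in showing that $S$ is stationary, for then some limit point $\delta$ must be put \emph{into} $S$, and up to $\mu$ clubs must evade at $\delta$ sets that are not known until $\delta$ has been passed. Section~\ref{sec:stat} handles this by preparing in advance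 more alternatives for each club than the unknown set has elements.

\section{Preliminaries}\label{sec:prelim}

A \emph{limit point} of a set $c$ of ordinals is an ordinal $\delta>0$ with $\sup(c\cap\delta)=\delta$. A \emph{closed bounded set} is a nonempty subset of $\lambda$ that has a maximum and contains all its limit points. A set $c'$ \emph{end-extends} the closed bounded set $c$ if $c'\cap(\max c+1)=c$. Two properties of evasion are immediate from the definition.
\begin{enumerate}
\item[(E1)] If $\delta$ is not a limit point of $c$, then $c$ evades every $B\subseteq\delta$ at $\delta$.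
\item[(E2)] If $c$ evades $B$ at $\delta$ and $c'\cap\delta\subseteq c$, then $c'$ evades $B$ at $\delta$.
\end{enumerate}

We use the following textbook facts. Since $\lambda$ is regular and uncountable, the intersection of fewer than $\lambda$ clubs of $\lambda$ is a club; the limit points below $\lambda$ of an unbounded set form a club; the ordinals closed under a function $f:\lambda\to\lambda$ form a club; and $S^\lambda_\kappa$ is stationary for regular $\kappa<\lambda$. In forcing, $q\le p$ means that $q$ is stronger.
\begin{enumerate}
\item[(F1)] ($\Delta$-system lemma.) If $\lambda^\mu=\lambda$ and $\langle x_i:i<\lambda^+\rangle$ are sets of size at most $\mu$, there are $I\subseteq\lambda^+$ of size $\lambda^+$ and a set $R$ with $x_i\cap x_{i'}=R$ for all distinct $i,i'\in I$.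
\item[(F2)] If $P$ has a dense subset $D$ in which every decreasing sequence of length less than $\lambda$ has a lower bound in $D$, then $P$ adds no new sequences of length less than $\lambda$ of ground-model elements. Consequently cardinals and cofinalities of ordinals $\le\lambda$ are preserved, and a set of ordinals that has size at most $\kappa<\lambda$ in the extension lies in $V$ and has size at most $\kappa$ there, because an enumeration of it lies in $V$.
\item[(F3)] $P$ is $\lambda^+$-c.c.\ if every antichain has size at most $\lambda$; such a $P$ preserves cardinals $\ge\lambda^+$.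
\item[(F4)] A \emph{nice} $P$-name for a subset of $X\in V$ is a name $\bigcup_{x\in X}\{\check x\}\times\mathcal A_x$ with each $\mathcal A_x$ an antichain. For every name $\sigma$ there is a nice name $\sigma^*$ such that it is forced that $\sigma\subseteq\check X$ implies $\sigma=\sigma^*$.
\end{enumerate}

\section{The forcing}\label{sec:forcing}

Until the end of Section~\ref{sec:end}, fix $\mu$ and $\lambda$ as in Theorem~\ref{thm:main}, and infinite cardinals $\mu_0<\mu_1<\cdots$ with supremum $\mu$. Put
\[
\tau_j=2^{\mu_j},\qquad\Theta=2^\lambda.
\]
Then $\tau_j<\mu$ because $\mu$ is strong limit, $\lambda^\mu=(2^\mu)^\mu=\lambda$, $\Theta^\lambda=\Theta$, and $\operatorname{cf}(\Theta)>\lambda$ by K\"onig's theorem. The set $S^\lambda_\omega$ and cofinalities of ordinals below $\lambda$ are computed in $V$; by Lemma~\ref{lem:closure} this makes no difference.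

It is convenient to treat sequences with a uniform bound on the sizes. For an infinite cardinal $\kappa<\mu$, an \emph{array of width $\kappa$} is a sequence $A=\langle A_\delta:\delta\in S^\lambda_\omega\rangle$ with $A_\delta\subseteq\delta$ and $|A_\delta|\le\kappa$; we identify it with its code $\{(\delta,\gamma):\gamma\in A_\delta\}\subseteq\lambda\times\lambda$. For $S\subseteq S^\lambda_\omega$, a set $c$ \emph{evades $A$ on $S$} if it evades $A_\delta$ at $\delta$ for every $\delta\in S$.

\begin{definition}\label{def:P}
By recursion on $a$, $1\le a\le\Theta$, we define posets $P_a$, and for $1\le b<\Theta$ we choose an infinite cardinal $\kappa_b<\mu$ and a $P_b$-name $\dot A^b$ forced to be an array of width $\kappa_b$. A \emph{precondition} is a function $p$ with $0\in\operatorname{dom}(p)\subseteq\Theta$ and $|\operatorname{dom}(p)|\le\mu$ such that, for some ordinal $\operatorname{ht}(p)<\lambda$, the \emph{height} of $p$: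
\begin{enumerate}
\item[(P1)] $p(0):\operatorname{ht}(p)+1\to2$, and $p(0)(\beta)=1$ implies $\beta\in S^\lambda_\omega$;
\item[(P2)] for $b\in\operatorname{dom}(p)\setminus\{0\}$, $p(b)$ is a closed bounded subset of $\operatorname{ht}(p)+1$.
\end{enumerate}
For preconditions, $q\le p$ means that $\operatorname{dom}(q)\supseteq\operatorname{dom}(p)$, $q(0)\supseteq p(0)$, and $q(b)$ end-extends $p(b)$ for $b\in\operatorname{dom}(p)\setminus\{0\}$. The poset $P_a$ consists of the preconditions $p$ with $\operatorname{dom}(p)\subseteq a$ such that
\begin{enumerate}
\item[(P3)] for $b\in\operatorname{dom}(p)\setminus\{0\}$, $p{\restriction}b\in P_b$ and $p{\restriction}b\Vdash_{P_b}$ ``$p(b)$ evades $\dot A^b$ on $\dot S$'',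
\end{enumerate}
where $\dot S$ names $\{\beta:r(0)(\beta)=1\text{ for some }r\in\dot G\}$. Let $\mathbb P=P_\Theta$. A condition $p$ is \emph{flat} if $\max p(b)=\operatorname{ht}(p)$ for all $b\in\operatorname{dom}(p)\setminus\{0\}$.
\end{definition}

The values $p(b)$ are ground-model sets, not names, so the values of two conditions at one coordinate can be compared in $V$; Section~\ref{sec:stat} depends on this. From the definition, $P_b=\{p\in P_a:\operatorname{dom}(p)\subseteq b\}$ for $1\le b\le a$; the map $p\mapsto p{\restriction}b$ sends $P_a$ to $P_b$ and preserves the order; and $p\le p{\restriction}b$. A condition $p$ decides $\dot S\cap(\operatorname{ht}(p)+1)$ to be $\{\beta:p(0)(\beta)=1\}$, since compatible conditions have compatible values at $0$. Thus every limit point of $p(b)$ is a point at which $p$ knows whether there is a requirement.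

Lemmas~\ref{lem:inherit}--\ref{lem:closure} hold for $P_a$ however the names $\dot A^b$, $b<a$, are chosen, so they are available when the names are chosen in Lemma~\ref{lem:book}. The first is the tool for verifying (P3): a limit point does no harm if it is left out of $S$ or was taken care of by a weaker condition.

\begin{lemma}[Inheritance]\label{lem:inherit}
Let $r$ be a precondition with $\operatorname{dom}(r)\subseteq a$. Suppose that for every $b\in\operatorname{dom}(r)\setminus\{0\}$ and every limit point $\delta$ of $r(b)$, either $r(0)(\delta)=0$, or there is $p\in P_a$ with $b\in\operatorname{dom}(p)$, $r{\restriction}b\le p{\restriction}b$ and $r(b)\cap\delta\subseteq p(b)$. Then $r\in P_a$.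
\end{lemma}

\begin{proof}
We show $r{\restriction}a'\in P_{a'}$ by induction on $a'$, $1\le a'\le a$. Let $b\in\operatorname{dom}(r)$ with $1\le b<a'$; by induction $r{\restriction}b\in P_b$. Let $H\subseteq P_b$ be generic with $r{\restriction}b\in H$, and let $\delta\in\dot S^H$. If $\delta$ is not a limit point of $r(b)$, use (E1). Otherwise $\delta\le\operatorname{ht}(r)$, so $r(0)(\delta)=1$ and there is $p$ as in the hypothesis. Then $p{\restriction}b\in H$, so $p(b)$ evades $(\dot A^b_\delta)^H$ at $\delta$, and by (E2) so does $r(b)$.
\end{proof}

\begin{lemma}[Amalgamation]\label{lem:amalg}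
Let $1\le b\le a$.
\begin{enumerate}
\item[(i)] If $p\in P_a$, $q\in P_b$ and $q\le p{\restriction}b$, then $r=q\cup p{\restriction}[b,a)$ is a condition of height $\operatorname{ht}(q)$ that extends $p$ and $q$.
\item[(ii)] If $G\subseteq P_a$ is generic, then $G\cap P_b=\{p{\restriction}b:p\in G\}$ is generic for $P_b$, and $\sigma^G=\sigma^{G\cap P_b}$ for every $P_b$-name $\sigma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $\operatorname{ht}(q)\ge\operatorname{ht}(p)$, $r$ is a precondition, and $r\le p$, $r\le q$. Each value of $r$ at a coordinate $\ge1$ is the value of $q$ or of $p$ there, so Lemma~\ref{lem:inherit} applies.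

(ii) If $p\in G$ then $p{\restriction}b\in G$ as $p\le p{\restriction}b$, and $q=q{\restriction}b$ for $q\in P_b$; this gives the equality. If $q,q'\in G\cap P_b$ and $r\in G$ extends both, so does $r{\restriction}b$; hence $G\cap P_b$ is a filter. If $D\subseteq P_b$ is dense, then by (i) the conditions of $P_a$ lying below a member of $D$ are dense in $P_a$, so $G$ meets $D$. The last claim holds because $\sigma$ mentions only conditions in $P_b$.
\end{proof}

\begin{lemma}[Raising and padding]\label{lem:raise}
Let $p\in P_a$.
\begin{enumerate}
\item[(i)] Let $\operatorname{ht}(p)<\alpha<\lambda$. Extend $p(0)$ by zeros to $\alpha+1$ and replace each $p(b)$, $b\ge1$, by $p(b)\cup\{\alpha\}$. The result is a flat condition of height $\alpha$ below $p$; we call it $p$ \emph{raised to $\alpha$}.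
\item[(ii)] If $F\subseteq a\setminus\operatorname{dom}(p)$ and $|F|\le\mu$, then $p\cup\{(b,\{0\}):b\in F\}$ is a condition below $p$ of the same height.
\end{enumerate}
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:inherit} with $p$ as the witness. In (i), a limit point $\delta$ of $p(b)\cup\{\alpha\}$ satisfies $\delta\le\max p(b)<\alpha$, so $(p(b)\cup\{\alpha\})\cap\delta\subseteq p(b)$. In (ii), the set $\{0\}$ has no limit points.
\end{proof}

A decreasing sequence of conditions need not have an obvious lower bound: the maxima at some coordinate may increase to an ordinal that has already been put into $S$. The next lemma excludes this, and flat sequences satisfy its hypothesis automatically.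

\begin{lemma}[Limits]\label{lem:limit}
Let $\eta<\lambda$ be a limit ordinal and $\langle p_i:i<\eta\rangle$ a decreasing sequence in $P_a$ with strictly increasing heights of supremum $\delta$. Assume that for each $b\in\bigcup_i\operatorname{dom}(p_i)\setminus\{0\}$, either $p_i(b)$ is eventually constant or $\sup_i\max p_i(b)=\delta$. Define $p_\eta$ on $\bigcup_i\operatorname{dom}(p_i)$ by $p_\eta(0)=\bigcup_ip_i(0)\cup\{(\delta,0)\}$ and by letting $p_\eta(b)$ be the eventual value in the first case and $\bigcup_ip_i(b)\cup\{\delta\}$ in the second. Then $p_\eta\in P_a$ is a lower bound of height $\delta$.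
\end{lemma}

\begin{proof}
The two cases exclude each other, since an eventual value has its maximum below $\delta$. As $|\eta|\le\mu$, we have $\delta<\lambda$ and $|\operatorname{dom}(p_\eta)|\le\mu$. In the second case the sets $p_i(b)$ end-extend one another, so a limit point $\delta'<\delta$ of the union is a limit point of any $p_i(b)$ with $\max p_i(b)\ge\delta'$; hence $p_\eta(b)$ is closed. So $p_\eta$ is a precondition below every $p_i$. We apply Lemma~\ref{lem:inherit}: at the limit point $\delta$ we have $p_\eta(0)(\delta)=0$, and at a limit point $\delta'<\delta$ of $p_\eta(b)$ we have $p_\eta(b)\cap\delta'\subseteq p_i(b)$ for large $i$.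
\end{proof}

\begin{lemma}\label{lem:closure}
Let $1\le a\le\Theta$.
\begin{enumerate}
\item[(i)] Flat conditions are dense in $P_a$, and every decreasing sequence of flat conditions of length less than $\lambda$ has a flat lower bound. So \textup{(F2)} applies to $P_a$.
\item[(ii)] $P_a$ is $\lambda^+$-c.c.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Density is Lemma~\ref{lem:raise}(i). Consider a decreasing sequence of flat conditions of limit length; its heights are nondecreasing. If they are not eventually constant, pass to a cofinal subsequence with strictly increasing heights. By flatness the second case of Lemma~\ref{lem:limit} holds at every coordinate, and the lower bound given there is flat. If the heights are constant on a tail, then on this tail a value $p_i(b)$ is end-extended only by sets with the same maximum, so it never changes. The union of the tail is then a flat precondition below every term, and it is a condition by Lemma~\ref{lem:inherit}.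

(ii) Given $\lambda^+$ conditions, (F1) yields $\lambda^+$ of them whose domains pairwise intersect in one set $R\ni0$. Each value of a condition is a bounded subset of $\lambda$ or a function from an ordinal below $\lambda$ to $2$, and there are $\lambda\cdot2^\mu=\lambda$ such objects. So there are at most $\lambda^\mu=\lambda$ possibilities for $p{\restriction}R$, and two of the conditions, $p$ and $q$, agree on $R$. They have the same height, $p\cup q$ is a precondition below both, and it is a condition by Lemma~\ref{lem:inherit}.
\end{proof}

\begin{lemma}[Bookkeeping]\label{lem:book}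
The pairs $(\dot A^b,\kappa_b)$ can be chosen so that whenever $G\subseteq\mathbb P$ is generic and $A\in V[G]$ is an array of width $\kappa<\mu$, there is $b$ with $\kappa_b=\kappa$ and $A=(\dot A^b)^{G\cap P_b}$.
\end{lemma}

\begin{proof}
Fix a map from $\Theta\setminus\{0\}$ to $(\Theta\setminus\{0\})\times\Theta$ that takes every value $\Theta$ times, hence at unboundedly many arguments. Change its value to $(1,0)$ at each argument $b^*$ whose value $(b,\iota)$ has $b>b^*$. The resulting map $\pi$ is onto, and $\pi(b^*)=(b,\iota)$ implies $b\le b^*$.

Suppose $P_b$ is defined, $1\le b<\Theta$. By the count in the last proof $|P_b|\le\Theta^\mu\cdot\lambda^\mu=\Theta$, so by Lemma~\ref{lem:closure}(ii) there are at most $\Theta^\lambda=\Theta$ antichains and at most $\Theta^\lambda=\Theta$ nice names for subsets of $\lambda\times\lambda$. List, with repetitions, as $\langle(\dot A_{b,\iota},\kappa_{b,\iota}):\iota<\Theta\rangle$ all pairs $(\dot A,\kappa)$ in which $\dot A$ is such a nice $P_b$-name and every condition forces it to be an array of width $\kappa$; the empty name shows that such pairs exist. Once $P_{b^*}$ is defined, let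 $(\dot A^{b^*},\kappa_{b^*})=(\dot A_{b,\iota},\kappa_{b,\iota})$ for $(b,\iota)=\pi(b^*)$. If $H\subseteq P_{b^*}$ is generic, then by Lemma~\ref{lem:amalg}(ii) this name evaluates to an array of width $\kappa_{b^*}$ in $V[H\cap P_b]$, which remains one in $V[H]$.

Let $A\in V[G]$ be an array of width $\kappa$, and $\sigma$ a nice $\mathbb P$-name for it. It mentions at most $\lambda$ conditions, and $\operatorname{cf}(\Theta)>\lambda$, so their domains are contained in some $b$ with $1\le b<\Theta$. Thus $\sigma$ is a $P_b$-name and $A\in V[G\cap P_b]$. By (F2) each $A_\delta$ has size at most $\kappa$ already in $V$, so $A$ is an array of width $\kappa$ in $V[G\cap P_b]$, and some $r\in G\cap P_b$ forces this of $\sigma$. Let $\sigma'=\{(\check x,u):x\in\lambda\times\lambda,\ u\le r,\ u\Vdash_{P_b}\check x\in\sigma\}$. For generic $H\subseteq P_b$, the value of $\sigma'$ is $\sigma^H$ if $r\in H$ and the empty array otherwise. So $\sigma'$ is forced to be an array of width $\kappa$, and by (F4) an equivalent nice name occurs, with $\kappa$, as some $(\dot A_{b,\iota},\kappa_{b,\iota})$. Any $b^*$ with $\pi(b^*)=(b,\iota)$ works.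
\end{proof}

For generic $G\subseteq\mathbb P$ let $S=\dot S^G\subseteq S^\lambda_\omega$ and, for $1\le b<\Theta$, let $A^b=(\dot A^b)^G$ and $E_b=\bigcup\{p(b):p\in G,\ b\in\operatorname{dom}(p)\}$.

\begin{lemma}\label{lem:club}
$E_b$ is a club of $\lambda$ and evades $A^b$ on $S$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:raise}, for each $\alpha<\lambda$ the conditions $p$ with $b\in\operatorname{dom}(p)$ and $\max p(b)\ge\alpha$ are dense, so $E_b$ is unbounded. As $G$ is directed, $E_b$ end-extends $p(b)$ whenever $p\in G$ and $b\in\operatorname{dom}(p)$; hence $E_b$ is closed. Given $\delta\in S$, take $p\in G$ with $\max p(b)\ge\delta$. The set $S$ depends only on coordinate $0$, so it is also the value of $\dot S$ under $G\cap P_b$. Since $p{\restriction}b\in G\cap P_b$, the set $p(b)$ evades $A^b_\delta$ at $\delta$, and $E_b\cap\delta\subseteq p(b)$.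
\end{proof}

\section{The generic set is stationary}\label{sec:stat}

\begin{proposition}\label{prop:stat}
$\mathbb P$ forces that $\dot S$ is stationary in $\lambda$.
\end{proposition}

Given $p$ forcing that $\dot C$ is a club of $\lambda$, we need $q\le p$ and $\delta$ with $q\Vdash\delta\in\dot S\cap\dot C$. The obvious attempt builds flat conditions $p\ge p_0\ge p_1\ge\cdots$ forcing larger and larger ordinals into $\dot C$, lets $\delta$ be the supremum of the heights, and puts $\delta$ into $S$. Then $\bigcup_np_n(b)$ has to evade $\dot A^b_\delta$ at $\delta$. We do not control the points that enter $p_n(b)$ when an element of $\dot C$ is decided, and nothing prevents $\dot A^b_\delta$ from turning out to be a cofinal sequence of such points of ever larger cofinality.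

\subsection{One club}\label{sub:one}

The remedy is visible in $P_2$. Write conditions with domain $\{0,1\}$ as pairs $(w,c)$, and let $\kappa=\kappa_1$. By Lemma~\ref{lem:amalg}(i), if $(w,c)$ is a condition and $w'\in P_1$ extends $w$, then $(w',c)$ is a condition. Let $(w^0,c_\emptyset)$ force that $\dot C$ is a club. We build $w^0\subseteq w^1\subseteq\cdots$ of heights $h^0<h^1<\cdots$ and a tree of sets $c_t$, $t\in(\kappa^+)^{<\omega}$, such that $(w^n,c_t)$ is a condition for $t$ of length $n$.

At stage $n$ list the sequences of length $n+1$ as $\langle s_\zeta:\zeta<\kappa^+\rangle$ and treat them one at a time, extending $w^n=w_0\subseteq w_1\subseteq\cdots$ with heights $h_\zeta$. If $s_\zeta=t^\frown\xi$, raise $(w_\zeta,c_t)$ to $h_\zeta+1$ and extend the result to a condition $(w_{\zeta+1},c_{s_\zeta})$ that forces an element of $\dot C$ into $(h_\zeta,h_{\zeta+1}]$. At limit $\zeta$ take the union of the earlier $w_{\zeta'}$ and assign $0$ to the new top point. Let $w^{n+1}=w_{\kappa^+}$. The new part $c_{s_\zeta}\setminus c_t$ lies in $(h_\zeta,h_{\zeta+1}]$, so \emph{the new parts of distinct sequences of length $n+1$ are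 disjoint}.

Let $\delta=\sup_nh^n$. Extend $\bigcup_nw^n\cup\{(\delta,1)\}$ to $w'\in P_1$ of height above $\delta$ that decides $\dot A^1_\delta=B$, where $|B|\le\kappa$. Only now choose a branch: given $t=(\xi_0,\dots,\xi_{n-1})$, at most $\kappa$ of the $\kappa^+$ disjoint sets $c_{t^\frown\xi}\setminus c_t$ meet $B$, so one of them, given by $\xi_n$, misses $B$. Let $c$ be the union of the $c_t$ along the branch together with $\delta$ and $\operatorname{ht}(w')$. Then $c\cap B\subseteq c_\emptyset$ is bounded in $\delta$, and at limit points of $c$ below $\delta$ evasion is inherited from the $c_t$. So $(w',c)$ is a condition below every $(w^n,c_t)$ on the branch, and it forces $\delta\in\dot S\cap\dot C$.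

\subsection{Many clubs}\label{sub:many}

Three things change in $\mathbb P$.

\emph{Order of the choices.} If $b<b'$, then $\dot A^{b'}_\delta$ is decided by a condition in $P_{b'}$ that already has a value at $b$. So the alternative at $b$ is chosen before the alternative at $b'$, and the value of a condition at $b$ may depend only on the choices made at coordinates $\le b$. This is the notion of coherence below. As a result, a value at $b$ is extended many times during one stage, once for each index that makes the same choices up to $b$, and it acquires new limit points.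

\emph{Shared points.} For finitely many coordinates one could list the indices lexicographically, smallest coordinate first; the steps affecting one alternative at $b$ would form an interval, and distinct alternatives would stay disjoint. But up to $\mu$ coordinates appear, there are only $\omega$ stages, and each coordinate must be treated from some stage on. So stage $n$ treats a set $X_n$ of up to $\mu_n$ coordinates, and the lexicographic order on an infinite product is not a well-order: the sequences with a single $1$ in position $0,1,2,\dots$ and $0$ elsewhere are descending. In another well-ordering, the steps affecting two alternatives may interleave cofinally below a limit step $\zeta^*$, and then both alternatives contain $h_{\zeta^*}$. This point has cofinality $\operatorname{cf}(\zeta^*)$, at most the number $\tau_n$ of steps, and evasion disregards points of small cofinality.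

\emph{One threshold for all stages.} The bounds $\tau_n$ tend to $\mu$, while evasion at $b$ needs a single $\tau<\mu$ for all stages. We therefore sort the choices into finitely many layers according to the stage $j$ at which the coordinate entered, and order lexicographically by layers. Choices in old layers then change slowly, and shared points at $b$ have cofinality at most $\tau_j$ at every stage.

\subsection{Indices, layers and coherent systems}\label{sub:index}

Let $X_0\subseteq X_1\subseteq\cdots\subseteq X_n\subseteq\Theta\setminus\{0\}$ satisfy
\begin{equation}\label{eq:X}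
|X_i|\le\mu_i\quad\text{and}\quad\kappa_b\le\mu_i\text{ for }b\in X_i\qquad(i\le n).
\end{equation}
For $b\in X_n$ let $j(b)$ be the least $i$ with $b\in X_i$. For $m\le n+1$ let
\[
Z_m=\{(b,k):k<m,\ b\in X_k\},
\]
and let $T_m$ be the set of functions $t$ on $Z_m$ with $t(b,k)<\kappa_b^+$; the ordinal $t(b,k)$ is the choice made for coordinate $b$ at stage $k$. Thus $T_0=\{\emptyset\}$. For $s\in T_{m+1}$ let $s^-\in T_m$ be the restriction of $s$ to $Z_m$. For $a\le\Theta$ write $t\equiv_at'$ if $t(b,k)=t'(b,k)$ for all $(b,k)$ in the common domain $Z_m$ with $b<a$. A family $\langle p_t:t\in T_m\rangle$ in $\mathbb P$ is \emph{coherent} if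
\[
t\equiv_at'\ \text{ implies }\ p_t{\restriction}a=p_{t'}{\restriction}a\qquad(a\le\Theta).
\]
Since $0\notin X_k$, we have $t\equiv_1t'$ always; so in a coherent family all $p_t(0)$ coincide and there is a common height.

\begin{lemma}[Layered enumeration]\label{lem:enum}
There is an enumeration $\langle s_\zeta:\zeta<\Omega\rangle$ of $T_{n+1}$ with $1\le|\Omega|\le\tau_n$ such that, for every $(b,k)\in Z_{n+1}$ and every limit $\zeta^*\le\Omega$ with $\operatorname{cf}(\zeta^*)>\tau_{j(b)}$, the value $s_\zeta(b,k)$ is constant for all large enough $\zeta<\zeta^*$.
\end{lemma}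

\begin{proof}
For $i\le n$ let $L_i=\{(b,k)\in Z_{n+1}:j(b)=i\}$, let $u_i(s)$ be the restriction of $s$ to $L_i$, and let $U_i$ be the set of values of $u_i$. By \eqref{eq:X}, $|L_i|\le\mu_i$ and $|U_i|\le(\mu_i^+)^{\mu_i}\le(2^{\mu_i})^{\mu_i}=\tau_i$. The layers $L_0,\dots,L_n$ partition $Z_{n+1}$, so $s\mapsto(u_0(s),\dots,u_n(s))$ is a bijection of $T_{n+1}$ onto $U_0\times\dots\times U_n$. Well-order each $U_i$ and compare two tuples at the least $i$ where they differ. This is a well-order, since the least element of a nonempty set is found by minimizing $u_0$, then $u_1$, and so on for finitely many steps. Let $\langle s_\zeta:\zeta<\Omega\rangle$ be the increasing enumeration.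

Let $j\le n$ and $\operatorname{cf}(\zeta^*)>\tau_j$. The map $\zeta\mapsto(u_0(s_\zeta),\dots,u_j(s_\zeta))$ is nondecreasing for the lexicographic order and has at most $\tau_j$ values. So some value is taken cofinally often below $\zeta^*$, and by monotonicity the map is eventually constant below $\zeta^*$. For $j=j(b)$, the entry $s_\zeta(b,k)$ is part of $u_j(s_\zeta)$.
\end{proof}

\subsection{One stage}\label{sub:stage}

Fix $p\in\mathbb P$ forcing that $\dot C$ is a club of $\lambda$.

\begin{lemma}[Stage lemma]\label{lem:stage}
Let $X_0\subseteq\dots\subseteq X_n$ satisfy \eqref{eq:X}. Let $\langle p_t:t\in T_n\rangle$ be a coherent family of conditions below $p$, of height $h$, all with the same domain $\{0\}\cup D$, where $0\notin D\supseteq X_n$. Then there is a coherent family $\langle p'_s:s\in T_{n+1}\rangle$ of height $h'>h$, all with the same domain, such that: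
\begin{enumerate}
\item[(a)] $p'_s\le p_{s^-}$;
\item[(b)] $p'_s\Vdash\dot C\cap(h,h']\ne\emptyset$;
\item[(c)] $\max p'_s(b)>h$ for all $b\in D$;
\item[(d)] if $b\in X_n$ and $s(b,n)\ne s'(b,n)$, then the sets $p'_s(b)\setminus p_{s^-}(b)$ and $p'_{s'}(b)\setminus p_{s'^-}(b)$ have no common element of cofinality greater than $\tau_{j(b)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take $\langle s_\zeta:\zeta<\Omega\rangle$ from Lemma~\ref{lem:enum}, and for $s\in T_{n+1}$ and $b\ge1$ let
\[
J(s,b)=\{\zeta<\Omega:s_\zeta\equiv_{b+1}s\}.
\]
This will be the set of steps at which the value at $b$ of the condition indexed by $s$ grows. We construct coherent families $\langle r^\zeta_s:s\in T_{n+1}\rangle$ for $\zeta\le\Omega$, decreasing in $\zeta$ for each $s$, with heights $h_\zeta$ strictly increasing and continuous in $\zeta$.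

\emph{Start.} Let $r^0_s=p_{s^-}$, so $h_0=h$. This is coherent because $s\equiv_as'$ implies $s^-\equiv_as'^-$.

\emph{Step from $\zeta$ to $\zeta+1$.} Let $s^*=s_\zeta$. Raise $r^\zeta_{s^*}$ to $h_\zeta+1$ and extend the result to a condition $q$ that forces $\rho\in\dot C$ for some $\rho>h_\zeta$; raising once more, assume $\operatorname{ht}(q)\ge\rho$. Coherence requires that the other indices copy $q$ as far as they agree with $s^*$. Let $a(s)$ be the largest $a\le\Theta$ with $s\equiv_as^*$; that is, $a(s^*)=\Theta$, and otherwise $a(s)\ge1$ is the least $b$ such that $s$ and $s^*$ differ at some $(b,k)$. Put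
\[
r^{\zeta+1}_s=q{\restriction}a(s)\ \cup\ r^\zeta_s{\restriction}[a(s),\Theta).
\]
By coherence $q{\restriction}a(s)\le r^\zeta_{s^*}{\restriction}a(s)=r^\zeta_s{\restriction}a(s)$, so by Lemma~\ref{lem:amalg}(i) this is a condition below $r^\zeta_s$ of height $h_{\zeta+1}=\operatorname{ht}(q)$.

For coherence let $s\equiv_as'$. If $a\le a(s)$, then $s'\equiv_as\equiv_as^*$, so $a\le a(s')$ and both restrictions to $a$ equal $q{\restriction}a$. If $a>a(s)$, then $s$ and $s'$ agree at all $(b,k)$ with $b\le a(s)$, so $a(s')=a(s)$; below $a(s)$ both conditions equal $q$, and on $[a(s),a)$ they agree by coherence at $\zeta$.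

Note that $b<a(s)$ if and only if $\zeta\in J(s,b)$. We record the effect at a coordinate $b\in\operatorname{dom}(r^\zeta_s)$, $b\ge1$.
\begin{enumerate}
\item[(R1)] If $\zeta\notin J(s,b)$, then $r^{\zeta+1}_s(b)=r^\zeta_s(b)$.
\item[(R2)] If $\zeta\in J(s,b)$, then $h_\zeta+1\in r^{\zeta+1}_s(b)$ and $r^{\zeta+1}_s(b)\setminus r^\zeta_s(b)\subseteq(h_\zeta,h_{\zeta+1}]$.
\end{enumerate}
For (R2), coherence gives $r^\zeta_s(b)=r^\zeta_{s^*}(b)$, and the new value $q(b)$ end-extends $r^\zeta_{s^*}(b)\cup\{h_\zeta+1\}$. This is the purpose of raising first: no new point can enter below $h_\zeta$.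

\emph{Limit $\zeta^*\le\Omega$.} Let $h_{\zeta^*}=\sup_{\zeta<\zeta^*}h_\zeta$. Fix $s$ and a coordinate $b\ge1$ in the domain of some $r^\zeta_s$, $\zeta<\zeta^*$. If $J(s,b)$ is cofinal in $\zeta^*$, then by (R2) the maxima of the values at $b$ have supremum $h_{\zeta^*}$. Otherwise pick $\zeta_0<\zeta^*$ with $b\in\operatorname{dom}(r^{\zeta_0}_s)$ and $J(s,b)\cap[\zeta_0,\zeta^*)=\emptyset$. By induction on $\zeta\in[\zeta_0,\zeta^*)$ the value at $b$ is constant: successor steps keep it by (R1), and limit steps keep an eventually constant value. So Lemma~\ref{lem:limit} applies, as $\zeta^*\le\Omega<\lambda$; let $r^{\zeta^*}_s$ be the lower bound defined there. Its restriction to $a\ge1$ is computed from the restrictions $r^\zeta_s{\restriction}a$, so coherence persists. We record: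
\begin{enumerate}
\item[(R3)] The only point that can enter the value at $b$ at a limit step $\zeta^*$ is $h_{\zeta^*}$, and it enters only if $J(s,b)$ is cofinal in $\zeta^*$.
\end{enumerate}

\emph{End.} The union $D^+$ of the domains of the $r^\Omega_s$ has size at most $\tau_n\cdot\mu=\mu$. Let $p'_s$ be $r^\Omega_s$ padded with the value $\{0\}$ on $D^+\setminus\operatorname{dom}(r^\Omega_s)$, by Lemma~\ref{lem:raise}(ii). If $s\equiv_as'$, then $r^\Omega_s$ and $r^\Omega_{s'}$ have the same domain below $a$ and are padded alike, so the family is coherent. Its height is $h'=h_\Omega>h$, and (a) holds. Given $s$, let $s=s_\zeta$. At that step $a(s)=\Theta$, so $r^{\zeta+1}_s=q$ forces $\rho\in\dot C$ with $h\le h_\zeta<\rho\le h'$, which is (b); and $\zeta\in J(s,b)$ for all $b$, so (R2) gives (c).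

For (d) let $b\in X_n$ and $s(b,n)\ne s'(b,n)$; then $J(s,b)\cap J(s',b)=\emptyset$. As $b\in D$, it lies in all domains from the start and is not affected by padding. Considering the first step at which a point $\gamma$ of $p'_s(b)\setminus p_{s^-}(b)$ appears, (R1)--(R3) show that it is of one of two kinds:
\begin{enumerate}
\item[($\alpha$)] $\gamma\in(h_\zeta,h_{\zeta+1}]$ with $\zeta\in J(s,b)$;
\item[($\beta$)] $\gamma=h_{\zeta^*}$ with $\zeta^*$ a limit and $J(s,b)$ cofinal in $\zeta^*$.
\end{enumerate}
The same holds for $s'$. The intervals $(h_\zeta,h_{\zeta+1}]$ are pairwise disjoint, and they contain no $h_{\zeta^*}$ with $\zeta^*$ a limit, since $\zeta^*\le\zeta$ or $\zeta^*>\zeta+1$. So a common point $\gamma$ is of the same kind for $s$ and $s'$, with the same $\zeta$ or $\zeta^*$. Kind ($\alpha$) is impossible because $J(s,b)$ and $J(s',b)$ are disjoint. In kind ($\beta$), the entry $s_\zeta(b,n)$ takes each of the two values $s(b,n)$, $s'(b,n)$ cofinally often below $\zeta^*$, so $\operatorname{cf}(\zeta^*)\le\tau_{j(b)}$ by Lemma~\ref{lem:enum}. Finally $\operatorname{cf}(\gamma)=\operatorname{cf}(\zeta^*)$, because $\langle h_\zeta:\zeta<\zeta^*\rangle$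 is strictly increasing and cofinal in $\gamma$.
\end{proof}

\subsection{The tree of conditions}\label{sub:tree}

We iterate the stage lemma $\omega$ times, choosing the sets $X_n$ so that every coordinate that ever appears is eventually treated. By recursion on $n$ we define coherent families $\langle p^n_t:t\in T_n\rangle$ below $p$, of height $h^n$ and common domain $\{0\}\cup D_n$ with $0\notin D_n$, and sets $X_n\subseteq D_n$. Let $p^0_\emptyset=p$. Given the $n$th family, fix an injection $f_n:D_n\to\mu$ and let
\[
X_n=\{b:\kappa_b\le\mu_n\text{ and there is }k\le n\text{ with }b\in D_k\text{ and }f_k(b)<\mu_n\}.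
\]
By (a) of Lemma~\ref{lem:stage} at the earlier stages, $D_0\subseteq\dots\subseteq D_n$, so $X_n\subseteq D_n$. Also $X_{n-1}\subseteq X_n$, and \eqref{eq:X} holds. Let $\langle p^{n+1}_s:s\in T_{n+1}\rangle$ be given by Lemma~\ref{lem:stage}.

Let $D=\bigcup_nD_n$, so $|D|\le\mu$. Every $b\in D_k$ lies in $X_n$ as soon as $n\ge k$, $\mu_n>f_k(b)$ and $\mu_n\ge\kappa_b$; hence $D=\bigcup_nX_n$ and $j(b)$ is defined for all $b\in D$. Let $Z=\bigcup_nZ_n=\{(b,k):b\in D,\ k\ge j(b)\}$ and $\delta=\sup_nh^n$. The heights increase strictly, so $\delta\in S^\lambda_\omega$.

\subsection{Choosing the branch}\label{sub:branch}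

A branch is a function $y$ on $Z$ with $y(b,k)<\kappa_b^+$. As in Section~\ref{sub:one} it is chosen after $\delta$ has been put into $S$, now coordinate by coordinate in increasing order. Suppose $y$ is defined on all pairs $(b,k)\in Z$ with $b<a$. By coherence, $p^n_t{\restriction}a$ is the same for all $t\in T_n$ that agree with $y$ on the pairs of $Z_n$ with $b<a$; denote it by $p^n_y{\restriction}a$, and its values by $p^n_y(b)$. If $s\in T_{n+1}$ agrees with $y$ in this way, so does $s^-$; hence $p^{n+1}_y{\restriction}a\le p^n_y{\restriction}a$ by (a).

Let $\langle b_i:i<\nu\rangle$ enumerate $\{0\}\cup D$ increasingly, so $b_0=0$ and $1\le\nu<\lambda$, and put $b_\nu=\Theta$. By recursion on $i$, $1\le i\le\nu$, we define $y$ on the pairs $(b,k)\in Z$ with $b<b_i$, and flat conditions $q_i\in P_{b_i}$, decreasing in $i$, with strictly increasing heights $\ge\delta$, such that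
\begin{equation}\label{eq:below}
q_i\le p^n_y{\restriction}b_i\quad\text{for all }n<\omega.
\end{equation}

\emph{The case $i=1$.} No pair of $Z$ has $b<b_1$, and $p^n_y{\restriction}b_1$ has domain $\{0\}$. Let $\operatorname{dom}(q_1)=\{0\}$ and $q_1(0)=\bigcup_np^n_y(0)\cup\{(\delta,1)\}$. This is allowed as $\operatorname{cf}(\delta)=\omega$. The height is $\delta$, and $q_1\Vdash\delta\in\dot S$.

\emph{From $i$ to $i+1$, where $1\le i<\nu$.} Let $b=b_i$ and $j=j(b)$. By (F2) for $P_b$ there is an extension of $q_i$ in $P_b$ deciding $\dot A^b_\delta=B$, where $B\in V$, $B\subseteq\delta$ and $|B|\le\kappa_b$. Raise it to a flat $q'\in P_b$ with $\operatorname{ht}(q')>\operatorname{ht}(q_i)$. Let $B^{\mathrm{hi}}=\{\gamma\in B:\operatorname{cf}(\gamma)>\tau_j\}$.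

Choose $y(b,n)$ for $n\ge j$ by recursion on $n$. For each $\xi<\kappa_b^+$ pick $s^\xi\in T_{n+1}$ with $s^\xi(b,n)=\xi$ that agrees with $y$ on the pairs $(b',k)\in Z_{n+1}$ with $b'<b$ and on the pairs $(b,k)$ with $j\le k<n$, and let $N_\xi=p^{n+1}_{s^\xi}(b)\setminus p^n_{(s^\xi)^-}(b)$. Since $b\in X_n$, clause (d) says that each element of $B^{\mathrm{hi}}$ lies in at most one $N_\xi$. As $|B^{\mathrm{hi}}|\le\kappa_b$, there is $\xi$ with $N_\xi\cap B^{\mathrm{hi}}=\emptyset$; let $y(b,n)=\xi$. Now $y$ is defined on all pairs with first entry $\le b$, that is, below $b_{i+1}$, and by coherence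
\begin{equation}\label{eq:miss}
\bigl(p^{n+1}_y(b)\setminus p^n_y(b)\bigr)\cap B^{\mathrm{hi}}=\emptyset\qquad(n\ge j).
\end{equation}
Put
\[
c=\bigcup_{n\ge j}p^n_y(b)\cup\{\delta,\operatorname{ht}(q')\},\qquad q_{i+1}=q'\cup\{(b,c)\}.
\]
The sets $p^n_y(b)$, $n\ge j$, are defined because $b\in X_j\subseteq D_j$. They end-extend one another, and $h^n<\max p^{n+1}_y(b)\le h^{n+1}$ by (c), so their maxima converge to $\delta$. Hence $c$ is a closed bounded set end-extending each of them, and its limit points are $\le\delta$ because $\operatorname{ht}(q')>\delta$.

We check that $q'$ forces $c$ to evade $\dot A^b$ on $\dot S$; by (E1) only limit points of $c$ matter. At $\delta$, \eqref{eq:miss} gives $c\cap B^{\mathrm{hi}}\subseteq p^j_y(b)\subseteq h^j+1$, and $h^j<\delta$; so $c$ evades $B$ at $\delta$ with $\tau=\tau_j$, and $q'$ forces $\dot A^b_\delta=B$. At $\delta'<\delta$, take $n\ge j$ with $\max p^n_y(b)\ge\delta'$. Then $c\cap\delta'\subseteq p^n_y(b)$, and $q'\le q_i\le p^n_y{\restriction}b$ forces that $p^n_y(b)$ evades $\dot A^b$ on $\dot S$; apply (E2). Thus $q_{i+1}\in P_{b+1}\subseteq P_{b_{i+1}}$, and it is flat. For \eqref{eq:below},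 the domain of $p^n_y{\restriction}b_{i+1}$ is contained in $b\cup\{b\}$, since $D\cap[b,b_{i+1})=\{b\}$. Below $b$ use $q'\le p^n_y{\restriction}b$. At $b$, if $b\in D_n$, then $c$ end-extends $p^m_y(b)$ for $m=\max(n,j)$, which end-extends $p^n_y(b)$.

\emph{Limit $i$.} The function $y$ is already defined below $b_i$, because $D\cap b_i=\{b_{i'}:1\le i'<i\}$. The conditions $q_{i'}$, $1\le i'<i$, are flat with strictly increasing heights and lie in $P_{b_i}$. Let $q_i$ be the lower bound of Lemma~\ref{lem:limit}, which is flat. Every coordinate of $p^n_y{\restriction}b_i$ is some $b_{i'}$ with $i'<i$, and $q_i\le q_{i'+1}\le p^n_y{\restriction}b_{i'+1}$; the order is checked coordinatewise, so \eqref{eq:below} holds.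

\begin{proof}[Proof of Proposition~\ref{prop:stat}]
Let $q=q_\nu$, and let $t^n\in T_n$ be the restriction of $y$ to $Z_n$. By \eqref{eq:below}, $q\le p^n_{t^n}$ for all $n$; in particular $q\le p$. Also $q\le q_1$ forces $\delta\in\dot S$. By (b), $q$ forces $\dot C\cap(h^n,h^{n+1}]\ne\emptyset$ for all $n$, so it forces that $\delta$ is a limit point of $\dot C$ and hence $\delta\in\dot C$.
\end{proof}

\section{Proof of the main theorem}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:closure}, (F2) and (F3), $\mathbb P$ adds no new sequences of length less than $\lambda$ of ground-model elements, is $\lambda^+$-c.c., and preserves all cardinals and the cofinalities of ordinals $\le\lambda$. Let $G$ be generic and work in $V[G]$. The set $S=\dot S^G\subseteq S^\lambda_\omega$ is stationary by Proposition~\ref{prop:stat}.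

Let $\langle A_\delta:\delta\in S\rangle$ be given with $A_\delta\subseteq\delta$ and $|A_\delta|<\mu$. The sizes need not be bounded below $\mu$, so we split the sequence into countably many arrays. For $n<\omega$ and $\delta\in S^\lambda_\omega$ let $A^{(n)}_\delta=A_\delta$ if $\delta\in S$ and $|A_\delta|\le\mu_n$, and $A^{(n)}_\delta=\emptyset$ otherwise. This is an array of width $\mu_n$, so by Lemmas~\ref{lem:book} and~\ref{lem:club} some club $E^n$ evades $A^{(n)}$ on $S$. Let $E=\bigcap_nE^n$, a club. Given $\delta\in S$, choose $n$ with $|A_\delta|\le\mu_n$. Then $E^n$ evades $A^{(n)}_\delta=A_\delta$ at $\delta$, and by (E2) so does $E$. This is $(\star)$.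
\end{proof}

\begin{remark}[Where the hypotheses are used]\label{rem:hyp}
The equation $2^\mu=\lambda$ gives the chain condition, and through it the bookkeeping. That $\mu$ is strong limit gives $\tau_j<\mu$, so that each stage has fewer than $\mu$ steps and $\tau_{j(b)}$ is an admissible threshold for evasion. The bound $\kappa_b<\mu$ keeps the number $\kappa_b^+$ of alternatives below $\mu$. For sets of size $\mu$, already the construction of Section~\ref{sub:one} would need $\lambda$ steps in one stage; and $(\star)$ with $|A_\delta|\le\mu$ is false by Proposition~\ref{prop:ZFC} and the first part of Lemma~\ref{lem:evade}. Countable cofinality makes the number of layers in Lemma~\ref{lem:enum} finite. For uncountable $\operatorname{cf}(\mu)$, a construction with $\operatorname{cf}(\mu)$ stages would meet infinitely many layers at stage $\omega$, where the lexicographic order is no longer a well-order; and no stationary $S\subseteq S^\lambda_{\operatorname{cf}(\mu)}$ satisfies $(\star)$ in that case, by Shelah's theorem and the proof of Corollary~\ref{cor:nogood}.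
\end{remark}

\section{Two cases in which guessing succeeds}\label{sec:positive}

In this section $\mu$ is any singular cardinal of cofinality $\omega$, $\lambda=\mu^+$, $S\subseteq S^\lambda_\omega$ is stationary, and $\mu_0<\mu_1<\cdots$ are infinite cardinals with supremum $\mu$.

\subsection{Diamond}

The principle $\diamondsuit(S)$ asserts that there are sets $Z_\delta\subseteq\delta$, $\delta\in S$, such that for every $X\subseteq\lambda$ the set $\{\delta\in S:X\cap\delta=Z_\delta\}$ is stationary.

\begin{proof}[Proof of Proposition~\ref{prop:L}]
By Jensen~\cite{Jensen}, in $L$ the principle $\diamondsuit(S)$ holds for every stationary subset $S$ of a regular uncountable cardinal. Let $\langle Z_\delta:\delta\in S\rangle$ witness it. Call $\delta\in S$ \emph{rich} if $\{\gamma\in Z_\delta:\operatorname{cf}(\gamma)>\mu_n\}$ is unbounded in $\delta$ for every $n$. For rich $\delta$ choose $\gamma_0<\gamma_1<\cdots$ in $Z_\delta$, cofinal in $\delta$, with $\operatorname{cf}(\gamma_n)>\mu_n$, and let $C_\delta=\{\gamma_n:n<\omega\}$; then $\operatorname{nacc}(C_\delta)=C_\delta$. For other $\delta$ let $C_\delta$ be any cofinal subset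 of $\delta$ of order type $\omega$. Clause (G1) holds. Let $E\subseteq\lambda$ be a club. Each set $E\cap S^\lambda_{\mu_n^+}$ is unbounded in $\lambda$, so the ordinals that are limit points of all of them form a club $E'$. For stationarily many $\delta\in S\cap E'$ we have $Z_\delta=E\cap\delta$. Such a $\delta$ is rich and $C_\delta\subseteq E$, so $E\cap C_\delta\notin I_\delta$.
\end{proof}

\begin{remark}\label{rem:diamond}
The proof uses only $\diamondsuit(S)$. Hence in the extension of Theorem~\ref{thm:main}, $\diamondsuit(S')$ fails for every stationary $S'\subseteq S$ by Corollary~\ref{cor:nogood}, while $\mu$ is still strong limit and $2^\mu=\mu^+$, since no subsets of $\mu$ are added.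
\end{remark}

\subsection{Clubs of size $\mu$ in ZFC}

To prove Proposition~\ref{prop:ZFC} we attach to each club $E$ a candidate system $\bar C[E]$. If all candidates fail, we shrink $E$ along $\omega_1$ counterexamples and find a point of high cofinality that one of the counterexamples should have avoided. The candidate is generated, in each block of a ladder to $\delta$, from the top of the block by two moves downward: drop to the supremum of $E$ below the current point, and, if the current point has small cofinality, descend along a fixed small club. A descent by these moves toward a point of $E$ that is never reached can stop only at a limit point of $E$ of large cofinality. The meaning of ``small'' must grow with the block in order to pass every $\tau<\mu$, and this is why the clubs may reach size $\mu$.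

\begin{proof}[Proof of Proposition~\ref{prop:ZFC}]
For each $\delta\in S$ fix an increasing sequence $\langle\gamma^\delta_n:n<\omega\rangle$ cofinal in $\delta$, put $\gamma^\delta_{-1}=-1$, and let $K^\delta_n=(\gamma^\delta_{n-1},\gamma^\delta_n]$. For each limit $\alpha<\lambda$ fix a club $e_\alpha\subseteq\alpha$ of order type $\operatorname{cf}(\alpha)$. For a club $E\subseteq\lambda$ let $B^n_\delta[E]$ be the least subset of $K^\delta_n$ that contains $\gamma^\delta_n$ and such that, for each of its elements $\alpha$,
\begin{enumerate}
\item[(M1)] it contains $\sup(E\cap\alpha)$ if this ordinal lies in $K^\delta_n$;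
\item[(M2)] it includes $e_\alpha\cap K^\delta_n$ if $\alpha$ is a limit ordinal with $\operatorname{cf}(\alpha)\le\mu_n$.
\end{enumerate}
It is obtained in $\omega$ rounds, each adding at most $\mu_n$ points per element, so $|B^n_\delta[E]|\le\mu_n$. Let $C_\delta[E]$ consist of $\bigcup_nB^n_\delta[E]$ and its limit points below $\delta$; it is a club of $\delta$.

A limit point $x\in K^\delta_n$ of the union is a limit point of $B=B^n_\delta[E]$. The map $x\mapsto\min(B\setminus x)$ is defined on these points as $\gamma^\delta_n\in B$, and it is injective: if $x<x'$, then $B$ meets $[x,x')$, so $\min(B\setminus x)<x'\le\min(B\setminus x')$. Hence $|C_\delta[E]\cap K^\delta_n|\le\mu_n$, which gives the size requirements. It also gives: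
\begin{equation}\label{eq:nacc}
\gamma\in B^n_\delta[E]\text{ and }\operatorname{cf}(\gamma)>\mu_n\ \text{ imply }\ \gamma\in\operatorname{nacc}(C_\delta[E]),
\end{equation}
since otherwise $C_\delta[E]\cap K^\delta_n\cap\gamma$ would be a cofinal subset of $\gamma$ of size at most $\mu_n$.

Suppose that no system $\bar C[E]=\langle C_\delta[E]:\delta\in S\rangle$ satisfies (G2). Define decreasing clubs $E_i$, $i<\omega_1$, with $E_0=\lambda$ and intersections at limits. Given $E_i$, take a club $F$ witnessing the failure of (G2) for $\bar C[E_i]$ and a club $F'$ disjoint from the set of $\delta\in S$ at which $F$ is guessed, and let $E_{i+1}=E_i\cap F\cap F'$. Then for every $\delta\in S\cap E_{i+1}$ there is $m=m_i(\delta)<\omega$ such that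
\begin{equation}\label{eq:fail}
\gamma\in E_{i+1}\cap\operatorname{nacc}(C_\delta[E_i])\text{ and }\gamma>\gamma^\delta_m\ \text{ imply }\ \operatorname{cf}(\gamma)\le\mu_m.
\end{equation}
Let $E^*=\bigcap_{i<\omega_1}E_i$, a club as $\aleph_1<\lambda$. For $\epsilon<\lambda$ let $f(\epsilon)$ be the least ordinal with $|E^*\cap(\epsilon,f(\epsilon))|=\mu$, and choose $\delta\in S\cap E^*$ closed under $f$. We drop $\delta$ from the notation. There are $m<\omega$ and an uncountable $I\subseteq\omega_1$ with $m_i=m$ for $i\in I$; this is the reason for taking $\omega_1$ steps. The interval $(\gamma_m,f(\gamma_m))$ is bounded in $\delta$, so it is covered by finitely many $K_n$ with $n>m$, and one such $K_n$ contains $\mu$ points of $E^*$. Since $\aleph_1\cdot\mu_n<\mu$, we can pick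
\[
\beta\in E^*\cap(\gamma_{n-1},\gamma_n)\setminus\bigcup_{i<\omega_1}B^n[E_i].
\]

We construct $\gamma_n=\alpha_0>\alpha_1>\cdots$, all greater than $\beta$, each lying in $B^n[E_i]$ for all large $i<\omega_1$. Given $\alpha_k$, the ordinals $\sup(E_i\cap\alpha_k)$ are at least $\beta$, because $\beta\in E_i\cap\alpha_k$, and nonincreasing in $i$; so they are eventually equal to some $\sigma$ with $\beta\le\sigma\le\alpha_k$.
\begin{itemize}
\item If $\sigma<\alpha_k$, let $\alpha_{k+1}=\sigma$. By (M1) it lies in $B^n[E_i]$ for large $i$, so it differs from $\beta$.
\item If $\sigma=\alpha_k$, then $\alpha_k$ is a limit point of every $E_i$, so $\alpha_k\in E^*$. If moreover $\operatorname{cf}(\alpha_k)\le\mu_n$, let $\alpha_{k+1}=\min(e_{\alpha_k}\setminus\beta)$. By (M2) it lies in $B^n[E_i]$ for large $i$, so it differs from $\beta$.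
\item If $\sigma=\alpha_k$ and $\operatorname{cf}(\alpha_k)>\mu_n$, stop.
\end{itemize}
A decreasing sequence of ordinals is finite, so the construction stops at some $\alpha_k\in E^*$ with $\operatorname{cf}(\alpha_k)>\mu_n>\mu_m$ and $\alpha_k>\beta>\gamma_{n-1}\ge\gamma_m$. Take $i\in I$ so large that $\alpha_k\in B^n[E_i]$. By \eqref{eq:nacc}, $\alpha_k\in E_{i+1}\cap\operatorname{nacc}(C_\delta[E_i])$, which contradicts \eqref{eq:fail}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Eisworth}
Todd Eisworth, \emph{A note on strong negative partition relations}, arXiv:math/0703647 (2007).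

\bibitem{Jensen}
Jensen, \emph{The fine structure of the constructible hierarchy}, 1972.

\end{thebibliography}
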